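\title{A Ramsey theorem for aged embeddings of coding trees of the generic partial order}

\begin{abstract}
Enumerate the generic partial order $\mathbf P$ by $\omega$. The $1$-types over its initial segments form a tree of words, the coding tree $\mathrm{CT}$, and every finite partial order $\mathbf A$ has a finite coding tree $\mathrm{CT}^{\mathbf A}$ of the same kind. Aged embeddings are the tree embeddings that respect coding nodes and, on each level, the relations that record how two types can still be compared. We prove that for every finite coloring of the aged embeddings of $\mathrm{CT}^{\mathbf A}$ into $\mathrm{CT}$ there is an aged embedding $h$ of $\mathrm{CT}$ into itself such that all aged embeddings of the form $h\circ f$ have the same color. This answers a question of Balko, Chodounsk\'y, Dobrinen, Hubi\v{c}ka, Kone\v{c}n\'y, Vena and Zucker. The proof is in ZFC and uses minimal idempotents in two compact right topological semigroups of systems of ultrafilters.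
\end{abstract}

\section{Introduction}\label{sec:intro}

List the vertices of a countable partial order as $0,1,2,\dots$. A further vertex lies below, above, or is incomparable to each of $0,\dots,m-1$, and this information is a word of length $m$ over a three-letter alphabet. The words that are consistent with transitivity form level $m$ of a tree. This paper proves a Ramsey theorem for that tree when the partial order is generic.

\subsection{Coding trees and aged embeddings}

Let $\Sigma=\{\mathrm L,\mathrm X,\mathrm R\}$ be ordered by $\mathrm L<\mathrm X<\mathrm R$. A \emph{word} is a finite sequence $w=(w_0,\dots,w_{\ell-1})$ over $\Sigma$. Its length is $|w|=\ell$, its initial segment of length $i\le \ell$ is $w|i$, and $w^\frown\sigma$ is $w$ followed by the letter $\sigma$. We write $\sqsubseteq$ for the initial-segment order and $s\wedge t$ for the longest common initial segment of $s$ and $t$. If neither of $s,t$ is an initial segment of the other, then $s<_{\mathrm{lex}}t$ means that $s_i<t_i$ at the first index $i$ with $s_i\neq t_i$; this gives a linear order $\le_{\mathrm{lex}}$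 on the words of each fixed length. For words $u,v$ of the same length $\ell$ put
\begin{itemize}
\item $u\trianglelefteq v$ if $u_i\le v_i$ for all $i<\ell$;
\item $u\prec v$ if there is $i<\ell$ with $(u_i,v_i)=(\mathrm L,\mathrm R)$ and $u_j\le v_j$ for all $j<i$;
\item $u\preceq v$ if $u=v$ or $u\prec v$.
\end{itemize}
The \emph{level structure} of a set $S$ of words of length $\ell$ is $(S,\preceq,\trianglelefteq,\le_{\mathrm{lex}})$.

Let $\mathbf B=(B,\le_{\mathbf B})$ be a partial order whose vertex set $B$ is $\omega$ or $\{0,\dots,b-1\}$ with $b\geq 1$, and for $m\le |B|$ let $\mathbf B|m$ be its restriction to $\{0,\dots,m-1\}$. A word $w$ of length $m$ is a \emph{$1$-type over $\mathbf B|m$} if we obtain a partial order by adding to $\mathbf B|m$ a new vertex $x$ with $i<x$ when $w_i=\mathrm R$, with $x<i$ when $w_i=\mathrm L$, and with $x$ incomparable to $i$ when $w_i=\mathrm X$. We say that $x$ \emph{has type} $w$. The \emph{coding node} of $v\in B$ is the type $c^{\mathbf B}_v$ of $v$ over $\mathbf B|v$: the word of length $v$ whose $i$-th letter is $\mathrm R$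 if $i<_{\mathbf B}v$, is $\mathrm L$ if $v<_{\mathbf B}i$, and is $\mathrm X$ otherwise. The \emph{coding tree} $\mathrm{CT}^{\mathbf B}$ is the set of all $1$-types over $\mathbf B|m$ for all $m<|B|$, realized in $\mathbf B$ or not, ordered by $\sqsubseteq$ and with the coding nodes distinguished. Its \emph{level} $\mathrm{CT}^{\mathbf B}(m)$, for $m<|B|$, consists of its words of length $m$. Each level is finite and contains exactly one coding node, and $\mathrm{CT}^{\mathbf B}$ is closed under initial segments.

The \emph{generic partial order} $\mathbf P$ is the countable homogeneous partial order, unique up to isomorphism, into which every countable partial order embeds; \emph{homogeneous} means that every isomorphism between finite suborders extends to an automorphism. We fix $\mathbf P$ with vertex set $\omega$ and write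
\[
\mathrm{CT}=\mathrm{CT}^{\mathbf P},\qquad T_m=\mathrm{CT}(m),\qquad c_m=c^{\mathbf P}_m .
\]
A finite partial order $\mathbf A$ is always nonempty and has vertex set $\{0,\dots,|A|-1\}$.

Let $T$ be a coding tree. An \emph{aged embedding} of $T$ into $\mathrm{CT}$ is a map $f\colon T\to \mathrm{CT}$ with the following properties.
\begin{enumerate}
\item[(1)] $f$ is injective, and there is a strictly increasing \emph{level map} $\tilde\ell$ with $|f(s)|=\tilde\ell(|s|)$ for all $s\in T$.
\item[(2)] $s\sqsubseteq t$ if and only if $f(s)\sqsubseteq f(t)$, and $f(s\wedge t)=f(s)\wedge f(t)$.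
\item[(3)] If neither of $s,t$ is an initial segment of the other, then $s<_{\mathrm{lex}}t$ if and only if $f(s)<_{\mathrm{lex}}f(t)$.
\item[(4)] $s$ is a coding node of $T$ if and only if $f(s)$ is a coding node of $\mathrm{CT}$.
\item[(5)] $t_{|c|}=f(t)_{|f(c)|}$ for every coding node $c$ of $T$ and every $t\in T$ with $|t|>|c|$.
\item[(6)] On each level $T(m)$, the map $f$ is an isomorphism from the level structure of $T(m)$ onto the level structure of $f[T(m)]$.
\end{enumerate}
The set of aged embeddings is $\mathrm{AEmb}(T,\mathrm{CT})$. The following is posed as an open question in \cite{BCDHKVZ}.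

\medskip
\noindent\textbf{Question.} \emph{Let $\mathbf A$ be a finite partial order, $r<\omega$, and $\gamma\colon\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})\to r$. Is there $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ such that $\gamma$ is constant on $\{h\circ f: f\in \mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})\}$?}

\subsection{What the definitions record}

Let $f\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf B},\mathrm{CT})$ have level map $\tilde\ell$. Conditions (1) and (4) give $f(c^{\mathbf B}_v)=c_{\tilde\ell(v)}$, and then (5) gives $(c_{\tilde\ell(v)})_{\tilde\ell(i)}=(c^{\mathbf B}_v)_i$ for $i<v$. So $\tilde\ell$ is an embedding of $\mathbf B$ into $\mathbf P$ that is increasing in the enumerations. An aged embedding is such a copy of $\mathbf B$, together with a place in $\mathrm{CT}$ for every $1$-type over every initial segment of the copy.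

The relations $\trianglelefteq$ and $\prec$ record what can still happen between two types. If new vertices $x$ and $y$ have types $u$ and $v$ over $\mathbf B|m$, then $x<y$ is possible exactly when $u\trianglelefteq v$, and it is forced when $u\prec v$ (Lemma~\ref{lem:allowed}). Condition (6) says that $f$ neither closes nor opens such a possibility.

For $|A|=1$ the tree $\mathrm{CT}^{\mathbf A}$ is the single coding node $\emptyset$, the aged embeddings are the maps $\emptyset\mapsto c_j$, and $\gamma$ is a coloring of the vertices of $\mathbf P$. A positive answer yields a monochromatic copy of $\mathbf P$, and a short density argument provides it (Section~\ref{sec:stages}). For $|A|=2$ the tree is $\{\emptyset,\mathrm L,\mathrm X,\mathrm R\}$, with $\mathrm L\trianglelefteq \mathrm X\trianglelefteq\mathrm R$ and with $\mathrm L\prec\mathrm R$ as the only instance of $\prec$. An aged embedding sends $\emptyset$ to some $c_i$ and the three words of length one to words $f(\sigma)\sqsupseteq c_i{}^\frown\sigma$ on a common level $j>i$; one prescribed word among them is $c_j$,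 but the color may depend on the other two as well. Already here the problem concerns several branches of the tree at once.

A feature of $f$ that every $h$ preserves is an obstruction: color $f$ by that feature. Example~\ref{ex:six} shows that the answer is negative for this reason if (6) is not imposed on $f$. Conditions (1)--(6) prescribe the order of levels, the meets, the lexicographic order, the coding nodes, the letters at coding levels and the level structures, so no coloring by these features is an obstruction. One is led to guess that the answer is yes, and the content of the question is that no hidden obstruction remains.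

\subsection{Results}

For $n<\omega$ we say that $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ \emph{fixes $n$} if $h(t)=t$ for $|t|<n$ and $h(t)\sqsupseteq t|n$ for $|t|\geq n$. Every $h$ fixes $0$.

\begin{theorem}\label{thm:main}
Let $\mathbf A$ be a finite partial order, $r,n<\omega$ and $\gamma\colon\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})\to r$. There is $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ fixing $n$ such that for each $s\in T_n$ the color $\gamma(h\circ f)$ is constant over all $f\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf A},\mathrm{CT})$ with $f(\emptyset)\sqsupseteq s$.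
\end{theorem}

For $n=0$ we have $T_0=\{\emptyset\}$, so the answer to the Question is yes, for every $\mathbf A$, $r$, $\gamma$ and every enumeration of $\mathbf P$. The parameter $n$ allows countably many colorings to be treated together.

\begin{theorem}\label{thm:countable}
For $i<\omega$ let $\mathbf A_i$ be a finite partial order, $r_i<\omega$ and $\gamma_i\colon \mathrm{AEmb}(\mathrm{CT}^{\mathbf A_i},\mathrm{CT})\to r_i$. There is one $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ such that for all $i$ and all $s\in T_i$ the color $\gamma_i(h\circ f)$ is constant over all $f$ with $f(\emptyset)\sqsupseteq s$. In general one cannot have $\gamma_i$ constant on $\{h\circ f:f\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf A_i},\mathrm{CT})\}$ for all $i$ at once.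
\end{theorem}

Sections~\ref{sec:types} and~\ref{sec:ext} describe how a level of $\mathrm{CT}$ can be extended upward without changing its structure. Section~\ref{sec:reduction} reduces both theorems to a statement about adding one level, Theorem~\ref{thm:copies}. Section~\ref{sec:stages} proves its simplest case by hand and reduces the general case to a finite task, Proposition~\ref{prop:stage}, which Sections~\ref{sec:semigroups}--\ref{sec:proofstage} carry out with ultrafilters.

\section{Types, allowed letters and events}\label{sec:types}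

The only property of $\mathbf P$ that the proof uses is the following \emph{extension property}.

\begin{lemma}\label{lem:extprop}
For every $a\in T_j$ there is $z\geq j$ with $c_z\sqsupseteq a$.
\end{lemma}

\begin{proof}
Let $\mathbf Q$ be $\mathbf P|j$ with a new vertex $x$ of type $a$, and let $\iota\colon\mathbf Q\to\mathbf P$ be an embedding. By homogeneity there is an automorphism $\varphi$ of $\mathbf P$ with $\varphi(\iota(i))=i$ for $i<j$. The vertex $z=\varphi(\iota(x))$ differs from $0,\dots,j-1$ and has type $a$ over $\mathbf P|j$.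
\end{proof}

On $1$-types the relation $\prec$ is simpler than its definition suggests.

\begin{lemma}\label{lem:prec}
Let $u,v$ be $1$-types over $\mathbf B|m$. Then $u\prec v$ if and only if $(u_i,v_i)=(\mathrm L,\mathrm R)$ for some $i$, and in that case $u\trianglelefteq v$.
\end{lemma}

\begin{proof}
Let $(u_i,v_i)=(\mathrm L,\mathrm R)$, and let $x$ and $y$ be new vertices of types $u$ and $v$, so $x<i$ and $i<y$. If $u_j=\mathrm R$, then $j<x<i$, so $j<i<y$ and $v_j=\mathrm R$. If $v_j=\mathrm L$, then $i<y<j$, so $x<i<j$ and $u_j=\mathrm L$. These two implications say that $u_j\le v_j$. Hence $u\trianglelefteq v$, and in particular $u_j\le v_j$ for $j<i$, so $u\prec v$. The converse is part of the definition of $\prec$.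
\end{proof}

For $1$-types over initial segments of $\mathbf B$, with lengths that match, we obtain:
\begin{enumerate}
\item[(T1)] $\trianglelefteq$ is a partial order, $\prec$ is irreflexive, and $u\prec v$ implies $u\trianglelefteq v$.
\item[(T2)] If $u\trianglelefteq v\prec w$ or $u\prec v\trianglelefteq w$, then $u\prec w$. (If $(v_i,w_i)=(\mathrm L,\mathrm R)$ and $u_i\le v_i$, then $u_i=\mathrm L$; if $(u_i,v_i)=(\mathrm L,\mathrm R)$ and $v_i\le w_i$, then $w_i=\mathrm R$.) In particular $u\prec v$ and $v\trianglelefteq u$ exclude each other.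
\item[(T3)] $u\trianglelefteq v$ implies $u|i\trianglelefteq v|i$, and $u|i\prec v|i$ implies $u\prec v$.
\item[(T4)] $s^\frown\sigma\trianglelefteq t^\frown\tau$ if and only if $s\trianglelefteq t$ and $\sigma\le\tau$; and $s^\frown\sigma\prec t^\frown\tau$ if and only if $s\prec t$ or $(\sigma,\tau)=(\mathrm L,\mathrm R)$.
\end{enumerate}
A map from a subset of a level to a level, possibly of another coding tree, is \emph{structure preserving} if it preserves and reflects $\trianglelefteq$ and $\prec$. Such a map is injective, because it reflects the antisymmetric relation $\trianglelefteq$.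

\begin{definition}
Let $t,\kappa$ lie on the same level. The letter $\mathrm R$ is \emph{allowed for $t$ at $\kappa$} if $\kappa\trianglelefteq t$; the letter $\mathrm L$ if $t\trianglelefteq \kappa$; the letter $\mathrm X$ if neither $t\prec\kappa$ nor $\kappa\prec t$.
\end{definition}

All three letters are allowed for $\kappa$ at $\kappa$. By (T1) and (T2), only $\mathrm L$ is allowed if $t\prec\kappa$ and only $\mathrm R$ if $\kappa\prec t$; we then call the letter \emph{forced}. If no letter is forced, $\mathrm X$ is allowed. Structure preserving maps preserve and reflect allowedness. This definition, (T1), (T2) and the definitions below are unchanged if one exchanges $\mathrm L$ with $\mathrm R$ and reverses $\trianglelefteq$, $\prec$ and the order of $\Sigma$; the word \emph{dual} refers to this symmetry.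

\begin{lemma}\label{lem:allowed}
Let $t,\kappa$ be $1$-types over $\mathbf B|m$ and $\sigma\in\Sigma$. Add to $\mathbf B|m$ vertices $x$ of type $t$ and $y$ of type $\kappa$, with $y<x$ if $\sigma=\mathrm R$, with $x<y$ if $\sigma=\mathrm L$, and with $x,y$ incomparable if $\sigma=\mathrm X$. The result is a partial order if and only if $\sigma$ is allowed for $t$ at $\kappa$. In particular, for $m<|B|$, the word $t^\frown\sigma$ is a $1$-type over $\mathbf B|(m+1)$ if and only if $\sigma$ is allowed for $t$ at $c^{\mathbf B}_m$.
\end{lemma}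

\begin{proof}
Only transitivity on triples $\{x,y,i\}$ with $i<m$ is in question. Let $\sigma=\mathrm R$, so $y<x$. The chains $i<y<x$ and $y<x<i$ require that $\kappa_i=\mathrm R$ implies $t_i=\mathrm R$ and that $t_i=\mathrm L$ implies $\kappa_i=\mathrm L$. These implications fail exactly when $(\kappa_i,t_i)$ is $(\mathrm R,\mathrm X)$, $(\mathrm R,\mathrm L)$ or $(\mathrm X,\mathrm L)$, so they hold for all $i$ if and only if $\kappa\trianglelefteq t$. The chain $y<i<x$ is harmless, and the chain $x<i<y$ is the excluded pair $(\mathrm R,\mathrm L)$. The case $\sigma=\mathrm L$ is the same with $x$ and $y$ exchanged. If $\sigma=\mathrm X$, transitivity fails exactly when $y<i<x$ or $x<i<y$ for some $i$, that is, by Lemma~\ref{lem:prec}, when $\kappa\prec t$ or $t\prec \kappa$. For the last claim take $y=m$.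
\end{proof}

Lemma~\ref{lem:allowed} tells us how a single node can grow by one letter. We need to know how a set of nodes can grow by one letter each while keeping its structure.

\begin{definition}
Let $D\subseteq T_k$. A map $\lambda\colon D\to\Sigma$ is a \emph{labeling} if for all $s,t\in D$ with $s\trianglelefteq t$:
\begin{enumerate}
\item[(E1)] $\lambda(s)\le \lambda(t)$;
\item[(E2)] if $\lambda(s)=\mathrm L$ and $\lambda(t)=\mathrm R$, then $s\prec t$.
\end{enumerate}
For $\kappa\in T_k$, an \emph{event at $\kappa$ on $D$} is a labeling $e$ on $D$ such that $e(t)$ is allowed for $t$ at $\kappa$ for all $t\in D$. The finite set of events at $\kappa$ on the whole level $T_k$ is $\mathrm{Ev}(\kappa)$, and $\mathrm{Ev}^{\mathrm X}(\kappa)=\{e\in\mathrm{Ev}(\kappa):e(\kappa)=\mathrm X\}$.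
\end{definition}

Condition (E1) is equivalent to two implications: $\lambda(s)=\mathrm R$ implies $\lambda(t)=\mathrm R$, and $\lambda(t)=\mathrm L$ implies $\lambda(s)=\mathrm L$. Since the definition refers only to $\trianglelefteq$ and $\prec$, events can be \emph{transported}: if $v$ is structure preserving on $D\cup\{\kappa\}$ and $e$ is an event at $\kappa$ on $D$, then $v(t)\mapsto e(t)$ is an event at $v(\kappa)$ on $v[D]$.

\begin{lemma}\label{lem:eventstep}
Let $D\subseteq T_m$ and $e\colon D\to\Sigma$. Then $t\mapsto t^\frown e(t)$ is a structure preserving map $D\to T_{m+1}$ if and only if $e$ is an event at $c_m$ on $D$.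
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:allowed} the map goes into $T_{m+1}$ if and only if all letters $e(t)$ are allowed at $c_m$; assume this. By (T4) the map always reflects $\trianglelefteq$ and preserves $\prec$, it preserves $\trianglelefteq$ if and only if (E1) holds, and it reflects $\prec$ if and only if $(e(s),e(t))=(\mathrm L,\mathrm R)$ implies $s\prec t$. Since $(e(s),e(t))=(\mathrm L,\mathrm R)$ gives $s\trianglelefteq c_m\trianglelefteq t$ by allowedness, the last condition is (E2).
\end{proof}

\begin{example}\label{ex:events}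
Level $1$ is $T_1=\{\mathrm L,\mathrm X,\mathrm R\}$. Let $\kappa$ be the word $\mathrm X$. The letters allowed at $\kappa$ are $\mathrm L,\mathrm X$ for the node $\mathrm L$, all three for $\kappa$, and $\mathrm X,\mathrm R$ for the node $\mathrm R$. Write an event $e$ as the string $e(\mathrm L)e(\mathrm X)e(\mathrm R)$. If $e(\kappa)=\mathrm X$, all four choices $\mathrm{LXX}$, $\mathrm{LXR}$, $\mathrm{XXX}$, $\mathrm{XXR}$ are events; for $\mathrm{LXR}$, (E2) holds because $\mathrm L\prec\mathrm R$. If $e(\kappa)=\mathrm L$, then (E1) forces $e(\mathrm L)=\mathrm L$, and (E2) forbids $e(\mathrm R)=\mathrm R$ because $\mathrm X\not\prec\mathrm R$; only $\mathrm{LLX}$ remains. Dually, only $\mathrm{XRR}$ has $e(\kappa)=\mathrm R$. Moreover $\mathrm{LLX}$ differs from $\mathrm{LXX}$, and $\mathrm{XRR}$ from $\mathrm{XXR}$, only at $\kappa$.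
\end{example}

The pattern of the example is general, and the whole proof is organized around it: there may be many events with value $\mathrm X$ at $\kappa$, and there are exactly two others.

\begin{lemma}\label{lem:unique}
Let $\kappa\in T_k$.
\begin{enumerate}
\item[(a)] If $e\in\mathrm{Ev}(\kappa)$, then the map $e^\circ$ with $e^\circ(\kappa)=\mathrm X$ and $e^\circ(t)=e(t)$ for $t\ne\kappa$ is in $\mathrm{Ev}^{\mathrm X}(\kappa)$.
\item[(b)] There is exactly one event $e^\kappa_{\mathrm L}\in\mathrm{Ev}(\kappa)$ with value $\mathrm L$ at $\kappa$: its value at $t$ is $\mathrm L$ if $t\trianglelefteq\kappa$, is $\mathrm R$ if $\kappa\prec t$, and is $\mathrm X$ otherwise. There is exactly one event $e^\kappa_{\mathrm R}\in\mathrm{Ev}(\kappa)$ with value $\mathrm R$ at $\kappa$: its value at $t$ is $\mathrm R$ if $\kappa\trianglelefteq t$, is $\mathrm L$ if $t\prec \kappa$, and is $\mathrm X$ otherwise.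
\item[(c)] If $v\colon T_k\to T_j$ is structure preserving, then $e^{v(\kappa)}_\sigma(v(t))=e^\kappa_\sigma(t)$ for $t\in T_k$ and $\sigma\in\{\mathrm L,\mathrm R\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The letter $\mathrm X$ is allowed for $\kappa$ at $\kappa$, and a pair as in (E2) does not involve $\kappa$. For (E1), if $s\trianglelefteq\kappa$ and $s\neq\kappa$, then $\mathrm R$ is not allowed for $s$, so $e(s)\le\mathrm X$; dually $e(t)\geq \mathrm X$ if $\kappa\trianglelefteq t$ and $t\ne\kappa$.

(b) By duality we treat $e=e^\kappa_{\mathrm L}$. The first two cases exclude each other by (T2). The values are allowed; for the value $\mathrm X$ note that $t\not\trianglelefteq\kappa$ implies $t\not\prec\kappa$. Let $s\trianglelefteq t$. If $e(s)=\mathrm R$ then $\kappa\prec s\trianglelefteq t$, so $e(t)=\mathrm R$; if $e(t)=\mathrm L$ then $s\trianglelefteq t\trianglelefteq\kappa$, so $e(s)=\mathrm L$; if $e(s)=\mathrm L$ and $e(t)=\mathrm R$ then $s\trianglelefteq\kappa\prec t$, so $s\prec t$. For uniqueness let $e'\in\mathrm{Ev}(\kappa)$ with $e'(\kappa)=\mathrm L$.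 If $t\trianglelefteq\kappa$, then $e'(t)=\mathrm L$ by (E1). If $\kappa\prec t$, the letter $\mathrm R$ is forced. Otherwise $\mathrm L$ is not allowed for $t$, and $e'(t)=\mathrm R$ would give $\kappa\trianglelefteq t$ and then $\kappa\prec t$ by (E2); so $e'(t)=\mathrm X$.

(c) The formulas in (b) refer only to $\trianglelefteq$ and $\prec$.
\end{proof}

We need two ways of producing events on a whole level: from a labeling whose letters are not all allowed, and from an event on a subset. For $t,\kappa\in T_k$ and $\sigma\in\Sigma$ the \emph{adjusted letter} $\operatorname{adj}_\kappa(t,\sigma)$ is $\sigma$ if $\sigma$ is allowed for $t$ at $\kappa$; otherwise it is the forced letter if there is one, and $\mathrm X$ if there is none. It is always allowed. It equals $\mathrm R$ exactly when $\kappa\prec t$, or $\sigma=\mathrm R$ and $\kappa\trianglelefteq t$; it equals $\mathrm L$ exactly when $t\prec \kappa$, or $\sigma=\mathrm L$ and $t\trianglelefteq\kappa$.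

\begin{lemma}\label{lem:adjust}
If $\lambda$ is a labeling on $T_k$ and $\kappa\in T_k$, then $e(t)=\operatorname{adj}_\kappa(t,\lambda(t))$ defines an event $e\in\mathrm{Ev}(\kappa)$.
\end{lemma}

\begin{proof}
Let $s\trianglelefteq t$. Suppose $e(s)=\mathrm R$. Either $\kappa\prec s\trianglelefteq t$, or $\lambda(s)=\mathrm R$ and $\kappa\trianglelefteq s$, in which case $\lambda(t)=\mathrm R$ and $\kappa\trianglelefteq t$. In both cases $e(t)=\mathrm R$. Dually $e(t)=\mathrm L$ implies $e(s)=\mathrm L$. Suppose $e(s)=\mathrm L$ and $e(t)=\mathrm R$, so $s\trianglelefteq\kappa\trianglelefteq t$. If $s\prec\kappa$ or $\kappa\prec t$, then $s\prec t$ by (T2). Otherwise $\lambda(s)=\mathrm L$ and $\lambda(t)=\mathrm R$, and (E2) for $\lambda$ gives $s\prec t$.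
\end{proof}

For the constant labeling $\mathrm X$ we obtain the \emph{forced event} $e^\kappa_0\in\mathrm{Ev}^{\mathrm X}(\kappa)$, whose value at $t$ is $\mathrm L$ if $t\prec\kappa$, is $\mathrm R$ if $\kappa\prec t$, and is $\mathrm X$ otherwise.

\begin{lemma}\label{lem:extendevent}
Every event $e$ at $\kappa\in T_k$ on a set $D\subseteq T_k$ extends to an event $\hat e\in\mathrm{Ev}(\kappa)$.
\end{lemma}

\begin{proof}
Put $\hat e(t)=\mathrm L$ if $t\prec\kappa$ or $t\trianglelefteq d$ for some $d\in D$ with $e(d)=\mathrm L$; put $\hat e(t)=\mathrm R$ if $\kappa\prec t$ or $d\trianglelefteq t$ for some $d\in D$ with $e(d)=\mathrm R$; put $\hat e(t)=\mathrm X$ otherwise. Since $e(d)=\mathrm L$ implies $d\trianglelefteq \kappa$, the first condition implies $t\trianglelefteq\kappa$; dually the second implies $\kappa\trianglelefteq t$.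

The two conditions exclude each other. If both hold, then $t\trianglelefteq\kappa\trianglelefteq t$, so $t=\kappa$ and neither $t\prec\kappa$ nor $\kappa\prec t$; hence $d'\trianglelefteq t\trianglelefteq d$ with $e(d')=\mathrm R$ and $e(d)=\mathrm L$, against (E1). So $\hat e$ is well defined, and its values are allowed. If $d\in D$ and $e(d)\in\{\mathrm L,\mathrm R\}$, then $\hat e(d)=e(d)$ because $d\trianglelefteq d$. If $e(d)=\mathrm X$, then no letter is forced for $d$, and $d\trianglelefteq d'$ with $e(d')=\mathrm L$ or $d'\trianglelefteq d$ with $e(d')=\mathrm R$ contradicts (E1); so $\hat e(d)=\mathrm X$.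

By (T1) and (T2) the first condition passes from $t$ to every $s\trianglelefteq t$ and the second from $s$ to every $t$ with $s\trianglelefteq t$; this is (E1). Let $\hat e(s)=\mathrm L$ and $\hat e(t)=\mathrm R$, so $s\trianglelefteq\kappa\trianglelefteq t$. If $s\prec\kappa$ or $\kappa\prec t$, then $s\prec t$. Otherwise $s\trianglelefteq d$ and $d'\trianglelefteq t$ with $e(d)=\mathrm L$ and $e(d')=\mathrm R$. Then $d\trianglelefteq\kappa\trianglelefteq d'$, so $d\prec d'$ by (E2) for $e$, and $s\prec t$ by (T2).
\end{proof}

\section{Extension maps and aged embeddings}\label{sec:ext}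

\subsection{Extension maps}

For $j\le k$ let $\mathrm{Ext}(j,k)$ be the finite set of structure preserving maps $v\colon T_j\to T_k$ with $v(t)\sqsupseteq t$ for all $t$. Put $\mathcal E_j=\bigsqcup_{k\geq j}\mathrm{Ext}(j,k)$, and $|v|=k$ for $v\in\mathrm{Ext}(j,k)$. If $v\in\mathcal E_j$ and $w\in\mathcal E_{|v|}$, then $wv=w\circ v\in\mathcal E_j$ and $|wv|=|w|$. When a node is followed through a sequence of extension maps we call it a \emph{row}.

\begin{lemma}\label{lem:extendmap}
Let $D\subseteq T_j$ and let $v\colon D\to T_k$ be structure preserving with $v(t)\sqsupseteq t$.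
\begin{enumerate}
\item[(a)] For $j\le i\le k$ the map $t\mapsto v(t)|i$ is structure preserving, and for $j\le i<k$ the map $v(t)|i\mapsto v(t)_i$ is an event at $c_i$ on $\{v(t)|i:t\in D\}$.
\item[(b)] $v$ extends to an element of $\mathrm{Ext}(j,k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (T3), $s\trianglelefteq t\Rightarrow v(s)\trianglelefteq v(t)\Rightarrow v(s)|i\trianglelefteq v(t)|i\Rightarrow s\trianglelefteq t$ and $s\prec t\Rightarrow v(s)|i\prec v(t)|i\Rightarrow v(s)\prec v(t)\Rightarrow s\prec t$. Hence $v(t)|i\mapsto v(t)|(i+1)$ is structure preserving, and Lemma~\ref{lem:eventstep} applies.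

(b) We build $V_i\in\mathrm{Ext}(j,i)$ extending $t\mapsto v(t)|i$, starting from $V_j=\mathrm{id}$. Extend the event in (a) to $\hat e\in\mathrm{Ev}(c_i)$ by Lemma~\ref{lem:extendevent} and put $V_{i+1}(t)=V_i(t)^\frown\hat e(V_i(t))$.
\end{proof}

Three kinds of extension maps are used throughout.

\emph{Steps.} For a labeling $\lambda$ on $T_i$ let $\delta_i[\lambda]\in\mathrm{Ext}(i,i+1)$ be the map $t\mapsto t^\frown\operatorname{adj}_{c_i}(t,\lambda(t))$; it is an extension map by Lemmas~\ref{lem:adjust} and~\ref{lem:eventstep}. The appended letter depends only on the node $t$ and its label $\lambda(t)$. If $\lambda$ is a labeling on $T_k$ with $k\le i$, then $t\mapsto\lambda(t|k)$ is a labeling on $T_i$ by (T3), and $\delta_i[\lambda]$ refers to it. If $z<i$, then $\mathrm{pr}_z\colon t\mapsto t_z$ is a labeling on $T_i$: (E1) is the definition of $\trianglelefteq$ and (E2) is Lemma~\ref{lem:prec}. The \emph{default step} $\delta_i$ is the step for the constant labeling $\mathrm X$. In particular every node of $\mathrm{CT}$ has extensions on all higher levels.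

\emph{Hits.} If $a\in T_j$ and $c_z\sqsupseteq a$, then Lemma~\ref{lem:extendmap}(b) for $D=\{a\}$ gives an element of $\mathrm{Ext}(j,z)$ that sends $a$ to $c_z$; we say that it \emph{hits} $a$. By Lemma~\ref{lem:extprop} we can fix, for each $j$ and $a\in T_j$, a map $\eta_{j,a}\in\mathcal E_j$ that hits $a$.

\emph{Performing an event.} If $u\in\mathrm{Ext}(k,z)$ hits $\kappa$ and $e\in\mathrm{Ev}(\kappa)$, put $u^e(t)=u(t)^\frown e(t)$. Then $u^e\in\mathrm{Ext}(k,z+1)$, by transport of $e$ along $u$ and Lemma~\ref{lem:eventstep}.

\subsection{A shorter description of aged embeddings}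

\begin{lemma}\label{lem:aged}
Let $T=\mathrm{CT}^{\mathbf B}$. A map $f\colon T\to\mathrm{CT}$ is an aged embedding if and only if:
\begin{enumerate}
\item[(A1)] $|f(s)|=\tilde\ell(|s|)$ for a strictly increasing $\tilde\ell$;
\item[(A2)] $f$ sends coding nodes to coding nodes;
\item[(A3)] $f(s^\frown\sigma)\sqsupseteq f(s)^\frown\sigma$ whenever $s^\frown\sigma\in T$;
\item[(A4)] $f$ is structure preserving on each level.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f$ be an aged embedding. Then (A1), (A2), (A4) are contained in (1), (4), (6). If $s^\frown\sigma\in T$ and $m=|s|$, then $f(s^\frown\sigma)$ properly extends $f(s)$ by (1) and (2), and its letter at position $|f(s)|=|f(c^{\mathbf B}_m)|$ is $\sigma$ by (5).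

Conversely assume (A1)--(A4). The map $f$ is injective on each level by (A4), hence injective by (A1); this is (1). Since $T$ is closed under initial segments, (A3) and induction on $|t|$ give
\begin{equation}\label{eq:pass}
s^\frown\sigma\sqsubseteq t\ \Longrightarrow\ f(s)^\frown\sigma\sqsubseteq f(t).
\end{equation}
So $s\sqsubset t$ implies $f(s)\sqsubset f(t)$. If $s,t$ are incomparable with $a=s\wedge t$, $a^\frown\sigma\sqsubseteq s$, $a^\frown\tau\sqsubseteq t$ and $\sigma\neq\tau$, then $f(a)^\frown\sigma\sqsubseteq f(s)$ and $f(a)^\frown\tau\sqsubseteq f(t)$; so $f(s),f(t)$ are incomparable, have meet $f(a)$, and are lexicographically ordered as $s,t$ are. This gives (2) and (3). Condition (4) holds since $f$ is injective and each level has one coding node. Condition (5) is \eqref{eq:pass} for $s=t|m$, $m=|c|$, as $|f(s)|=|f(c)|$. Condition (6) follows from (A4) and (3).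
\end{proof}

Conditions (A1)--(A4) pass to compositions: if $f\in\mathrm{AEmb}(T,\mathrm{CT})$ and $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$, then $hf\in\mathrm{AEmb}(T,\mathrm{CT})$; for (A3) apply \eqref{eq:pass} for $h$ to $f(s)^\frown\sigma\sqsubseteq f(s^\frown\sigma)$. If $h$ fixes $N\geq n$, it fixes $n$. If $h,h'$ fix $n$, so does $hh'$: for $|t|\geq n$ we have $|h'(t)|\geq n$ and $hh'(t)\sqsupseteq h'(t)|n=t|n$.

\begin{lemma}\label{lem:fusion}
Let $n_0\le n_1\le\cdots$ tend to infinity and let $h_i\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ fix $n_i$. For each $t$ the node $h_0h_1\cdots h_i(t)$ is the same for all $i$ with $n_{i+1}>|t|$; call it $h(t)$ and write $h=\prod_i h_i$. Then $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$, $h$ fixes $n_0$, and $h=h_0\cdots h_i\,Q_i$, where $Q_i=\prod_{l>i}h_l$ fixes $n_{i+1}$.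
\end{lemma}

\begin{proof}
If $n_{i+1}>|t|$, then $h_l(t)=t$ for all $l>i$. So on any finite number of levels $h$ agrees with $h_0\cdots h_i$ for all large $i$, which is an aged embedding fixing $n_0$. Each instance of (A1)--(A4) and of ``fixes $n_0$'' concerns at most two consecutive levels. The same applies to $Q_i$, and for large $l$ we have $h(t)=h_0\cdots h_i(h_{i+1}\cdots h_l(t))=h_0\cdots h_i(Q_i(t))$.
\end{proof}

\begin{example}[Condition (6) cannot be dropped]\label{ex:six}
Let $\mathbf A$ be the two-element antichain, so the coding nodes of $\mathrm{CT}^{\mathbf A}$ are $\emptyset$ and $\mathrm X$. Let $u=\eta_{1,\mathrm X}$ and $u(\mathrm X)=c_i$. The map $f_0$ with $f_0(\emptyset)=\emptyset$ and $f_0=u$ on level $1$ is an aged embedding by Lemma~\ref{lem:aged}. Since $u(\mathrm L)\trianglelefteq c_i\trianglelefteq u(\mathrm R)$, the words $u(\mathrm L)^\frown\mathrm L$, $c_i{}^\frown\mathrm R$, $u(\mathrm R)^\frown\mathrm R$ lie in $T_{i+1}$. Let $\eta$ hit $c_i{}^\frown\mathrm R$, let $f_1(\mathrm L),f_1(\mathrm X),f_1(\mathrm R)$ be the images of the three words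 under $\eta$, and let $f_1(\emptyset)=\emptyset$. Each $f_1(\sigma)$ begins with $\sigma$, and only $f_1(\mathrm X)$ is a coding node, so $f_1$ satisfies (1)--(5). It violates (6), as $f_1(\mathrm L)\prec f_1(\mathrm X)$. For every $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ the map $hf_0$ satisfies (6) and $hf_1$ does not. So if all maps with (1)--(5) are colored, the coloring by the truth value of (6) is never made constant.
\end{example}

\section{Reduction to coded copies}\label{sec:reduction}

An aged embedding of $\mathrm{CT}^{\mathbf A}$ is built level by level. Once the lower levels are placed, (A3) prescribes a finite set $Y$ of nodes on one level from which the top level must grow, and (A2) and (A4) say how. This leads to the following notion.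

\begin{definition}
Let $Y\subseteq T_n$ and $y^*\in Y$. A \emph{copy} of $Y$ at level $j\geq n$ is a structure preserving map $U\colon Y\to T_j$ with $U(y)\sqsupseteq y$ for all $y$. It is \emph{coded} if $U(y^*)=c_j$. The finite set of copies at level $j$ is $\mathrm{Cop}_j$, and $\mathrm{Cop}=\bigcup_{j\geq n}\mathrm{Cop}_j$.
\end{definition}

If $U\in\mathrm{Cop}_j$ and $v\in\mathcal E_j$, then $vU\in\mathrm{Cop}_{|v|}$. If $h$ fixes $n$ and $U$ is a copy, then $hU$ is a copy, because $hU(y)\sqsupseteq U(y)|n=y$; it is coded if $U$ is.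

\begin{theorem}\label{thm:copies}
Let $Y\subseteq T_n$, $y^*\in Y$, and let $\gamma$ be a finite coloring of the coded copies of $Y$. There is $h\in\mathrm{AEmb}(\mathrm{CT},\mathrm{CT})$ fixing $n$ such that $U\mapsto\gamma(h\circ U)$ is constant on coded copies.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:copies}]
We induct on $k=|A|$.

\emph{The case $k=1$.} Identify an aged embedding with the coding node $f(\emptyset)$. For $s\in T_n$ the coded copies of $Y=\{s\}$ are the coding nodes above $s$. List $T_n=\{s_1,\dots,s_q\}$. By Theorem~\ref{thm:copies} choose successively $h_i$ fixing $n$ such that $\gamma(h_1\cdots h_{i-1}h_i(c))$ is constant over coding nodes $c\sqsupseteq s_i$, and put $h=h_1\cdots h_q$. The map $h_{i+1}\cdots h_q$ fixes $n$, so it sends coding nodes above $s_i$ to coding nodes above $s_i$, and $\gamma(h(c))$ is constant over these.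

\emph{The case $k\geq2$: extensions are coded copies.} Let $\mathbf A'=\mathbf A|(k-1)$. The tree $\mathrm{CT}^{\mathbf A'}$ consists of the levels $0,\dots,k-2$ of $\mathrm{CT}^{\mathbf A}$, with the same coding nodes, and by Lemma~\ref{lem:aged} restrictions of aged embeddings to it are aged embeddings. Let $f'\in\mathrm{AEmb}(\mathrm{CT}^{\mathbf A'},\mathrm{CT})$ have level map $\tilde\ell$ and put $N(f')=N=\tilde\ell(k-2)+1$, so $f'(c^{\mathbf A}_{k-2})=c_{N-1}$. For a node $t=t'^\frown\sigma$ of the top level $\mathrm{CT}^{\mathbf A}(k-1)$ let $y_t=f'(t')^\frown\sigma$. By Lemma~\ref{lem:allowed} the letter $\sigma$ is allowed for $t'$ at $c^{\mathbf A}_{k-2}$, by (A4) it is allowed for $f'(t')$ at $c_{N-1}$, and so $y_t\in T_N$. By (A4) and (T4), $t\mapsto y_t$ is a structure preserving bijection of the top level onto a set $Y(f')\subseteq T_N$. Let $y^*=y_{t^*}$ for the top coding node $t^*=c^{\mathbf A}_{k-1}$.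

Let $f\supseteq f'$ be a map on $\mathrm{CT}^{\mathbf A}$ and define $U$ on $Y(f')$ by $U(y_t)=f(t)$. What (A1)--(A4) require of $f$ beyond $f'$ is that the top level goes to one level $j\geq N$, that $U(y^*)=c_j$, that $U(y_t)\sqsupseteq y_t$, and that $U$ is structure preserving. So the aged embeddings $f\supseteq f'$, which we call \emph{extensions} of $f'$, correspond exactly to the coded copies of $Y(f')$. Extensions exist: restrict $\eta_{N,y^*}$ to $Y(f')$. If $g$ fixes $N$, then $gf'=f'$, and $f\mapsto gf$ maps extensions of $f'$ to extensions of $f'$ and corresponds to $U\mapsto gU$.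

\emph{Fusion.} For each $N$ there are finitely many $f'$ with $N(f')=N$. There are infinitely many $f'$ with $N(f')>n$, since each map $\emptyset\mapsto c_j$ can be extended level by level. List them as $f'_0,f'_1,\dots$ with $N_i=N(f'_i)$ nondecreasing; then $N_i\to\infty$. By Theorem~\ref{thm:copies} at level $N_i$ choose successively $h_i$ fixing $N_i$ such that $\gamma(h_0\cdots h_{i-1}h_if)$ is constant over extensions $f$ of $f'_i$. Let $h'=\prod_ih_i$, which fixes $N_0>n$ by Lemma~\ref{lem:fusion}. Since $h'=h_0\cdots h_iQ_i$ and $Q_i$ fixes $N_{i+1}\geq N_i$, the map $Q_i$ sends extensions of $f'_i$ to extensions of $f'_i$, and $\gamma(h'f)$ has the same value $\gamma'(f'_i)$ for all extensions $f$ of $f'_i$. Define $\gamma'$ arbitrarily on the $f'$ with $N(f')\le n$.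

By induction there is $h''$ fixing $n$ as in the theorem for $\mathbf A'$, $\gamma'$ and $n$. Put $h=h'h''$, which fixes $n$. Let $f(\emptyset)\sqsupseteq s\in T_n$ and let $f'$ be the restriction of $f$ to $\mathrm{CT}^{\mathbf A'}$. Then $h''f$ is an extension of $h''f'$, and $N(h''f')>|h''f'(\emptyset)|\geq n$. Hence $\gamma(hf)=\gamma(h'(h''f))=\gamma'(h''f')$, and this depends only on $s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:countable}]
By Theorem~\ref{thm:main} choose successively $h_i$ fixing $i$ for the coloring $f\mapsto\gamma_i(h_0\cdots h_{i-1}f)$ and $n=i$. Let $h=\prod_ih_i=h_0\cdots h_iQ_i$, where $Q_i$ fixes $i+1$ and hence $i$. If $f(\emptyset)\sqsupseteq s\in T_i$, then $Q_if(\emptyset)\sqsupseteq s$, so $\gamma_i(hf)=\gamma_i(h_0\cdots h_{i-1}h_i(Q_if))$ depends only on $s$.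

For the second statement let $|A_m|=1$ for all $m$, identify $f$ with $f(\emptyset)=c_j$, and let $\gamma_m(c_j)$ be the letter $(c_j)_m$ if $j>m$ and $\mathrm X$ otherwise. Given $h$, let $h(\emptyset)=h(c_0)=c_z$. For $j\geq1$ the node $h(c_j)$ is a coding node of length greater than $z$, and $\gamma_z(h(c_j))=h(c_j)_z=(c_j)_0$ by (5). By Lemma~\ref{lem:extprop} for $T_1=\{\mathrm L,\mathrm X,\mathrm R\}$ this takes all three values, so $\gamma_z$ is not constant on the maps $h\circ f$.
\end{proof}

\section{Building $h$ in stages}\label{sec:stages}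

To place level $m$ of $\mathrm{CT}$ we hit the row of $c_m$; then we append to every row each letter that is allowed, and extend further. The next lemma says that any such procedure yields an aged embedding.

\begin{lemma}\label{lem:stages}
Let $H_n\in\mathrm{Ext}(n,k_n)$. For $m\geq n$, given a structure preserving $H_m\colon T_m\to T_{k_m}$, choose any $u_m\in\mathrm{Ext}(k_m,z_m)$ that hits $H_m(c_m)$ and any $\Phi_m\in\mathcal E_{z_m+1}$, and put $k_{m+1}=|\Phi_m|$,
\[
h(t)=u_m(H_m(t))\quad(t\in T_m),\qquad H_{m+1}(t^\frown\sigma)=\Phi_m\bigl(h(t)^\frown\sigma\bigr)\quad(t^\frown\sigma\in T_{m+1}).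
\]
Put $h(t)=t$ for $|t|<n$. Then each $H_m$ is well defined and structure preserving, $H_m(t)\sqsupseteq H_n(t|n)\sqsupseteq t|n$, and $h$ is an aged embedding that fixes $n$.
\end{lemma}

\begin{proof}
On $T_m$ the map $h$ is structure preserving and $h(c_m)=c_{z_m}$. If $t^\frown\sigma\in T_{m+1}$, then $\sigma$ is allowed for $t$ at $c_m$, hence for $h(t)$ at $c_{z_m}$, so $h(t)^\frown\sigma\in T_{z_m+1}$. By (T4) the map $t^\frown\sigma\mapsto h(t)^\frown\sigma$ is structure preserving, hence so is $H_{m+1}$. From $H_{m+1}(t^\frown\sigma)\sqsupseteq h(t)\sqsupseteq H_m(t)$ we get $h(t)\sqsupseteq H_m(t)\sqsupseteq H_n(t|n)\sqsupseteq t|n$. We verify (A1)--(A4). Levels $m<n$ are fixed and level $m\geq n$ goes to $z_m$, where $n\le k_m\le z_m<k_{m+1}\le z_{m+1}$. (A2) and (A4) were noted above. For (A3), if $|s|=m\geq n$ then $h(s^\frown\sigma)\sqsupseteq H_{m+1}(s^\frown\sigma)\sqsupseteq h(s)^\frown\sigma$, and if $|s|<n$ then $h(s^\frown\sigma)\sqsupseteq s^\frown\sigma=h(s)^\frown\sigma$.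
\end{proof}

\subsection{One row}

Let $Y=\{y^*\}$, so that $\gamma$ colors the coding nodes above $y^*$ with colors $0,\dots,r-1$. There are $s\sqsupseteq y^*$ and a color $i$ that is \emph{dense above $s$}: every $t\sqsupseteq s$ lies below a coding node of color $i$. Otherwise we find $y^*=s_0\sqsubseteq s_1\sqsubseteq\dots\sqsubseteq s_r$ such that no coding node above $s_{i+1}$ has color $i$, and then no coding node lies above $s_r$, against Lemma~\ref{lem:extprop}. Let $H_n\in\mathcal E_n$ send $y^*$ to $s$ (Lemma~\ref{lem:extendmap}). At stage $m$, if $H_m(c_m)\sqsupseteq s$, let $u_m$ send $H_m(c_m)$ to a coding node of color $i$; otherwise let $u_m$ be any hit. Let $\Phi_m=\mathrm{id}$. If $c_m\sqsupseteq y^*$, then $H_m(c_m)\sqsupseteq H_n(y^*)=s$, so $h(c_m)$ has color $i$. This proves Theorem~\ref{thm:copies} for $|Y|=1$, and with it Theorem~\ref{thm:main} for $|A|=1$.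

The argument has two ingredients. An \emph{invariant}, ``the row lies above $s$'', survives every stage, whatever letter the row receives. And the invariant can be \emph{cashed in}: when the row is hit, the promised color appears.

\subsection{Several rows}

For $|Y|\geq2$ several copies at level $k_m$ may send $y^*$ to the same node $H_m(c_m)$, and the single map $u_m$ must give all of them the same color at once. Density yields a good extension for each copy separately and says nothing about a common one. We need a notion of largeness for sets of extension maps that is closed under finite intersections, that is, an ultrafilter. The price is that the invariant no longer survives a stage automatically: $\Phi_m$ has to restore it, for all copies and all ways of appending letters at once. The precise task is as follows.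

\begin{proposition}\label{prop:stage}
Let $n,Y,y^*,\gamma$ be as in Theorem~\ref{thm:copies}. There is a function $F$ on $\mathrm{Cop}$ with finite range such that for all $k\geq n$ and $\kappa\in T_k$ there are $z\geq k$, a map $u\in\mathrm{Ext}(k,z)$ with $u(\kappa)=c_z$, and $\Phi\in\mathcal E_{z+1}$ with:
\begin{enumerate}
\item[(i)] $F(\Phi u^eU)=F(U)$ for all $U\in\mathrm{Cop}_k$ and all $e\in\mathrm{Ev}(\kappa)$;
\item[(ii)] $\gamma(uU)=F(U)$ for all $U\in\mathrm{Cop}_k$ with $U(y^*)=\kappa$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:copies} from Proposition~\ref{prop:stage}]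
Run Lemma~\ref{lem:stages} with $H_n=\mathrm{id}$, taking $u_m,\Phi_m$ from the proposition for $k=k_m$ and $\kappa=H_m(c_m)$. For $V\in\mathrm{Cop}_m$ the map $H_mV$ is a copy, as $H_m(V(y))\sqsupseteq V(y)|n=y$. Let $\gamma^*=F(\mathrm{id}_Y)$. We show by induction on $m\geq n$ that $F(H_mV)=\gamma^*$ for all $V\in\mathrm{Cop}_m$. For $m=n$ the only copy is $\mathrm{id}_Y$. Let $V'\in\mathrm{Cop}_{m+1}$, $V(y)=V'(y)|m$ and $\sigma_y=V'(y)_m$. By Lemma~\ref{lem:extendmap}(a), $V\in\mathrm{Cop}_m$ and $V(y)\mapsto\sigma_y$ is an event at $c_m$ on the range of $V$. Transport it along $H_m$ to an event at $\kappa$ on the range of $U=H_mV$, and extend this to $e\in\mathrm{Ev}(\kappa)$ by Lemma~\ref{lem:extendevent}. Then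
\[
H_{m+1}V'(y)=\Phi_m\bigl(u_m(U(y))^\frown e(U(y))\bigr)=\Phi_mu_m^eU(y),
\]
and (i) gives $F(H_{m+1}V')=F(U)=\gamma^*$. If $V\in\mathrm{Cop}_m$ is coded, then $U=H_mV$ has $U(y^*)=\kappa$, and (ii) gives $\gamma(hV)=\gamma(u_mU)=F(U)=\gamma^*$.
\end{proof}

It remains to prove Proposition~\ref{prop:stage}. Following Lemma~\ref{lem:unique}, the events with $e(\kappa)=\mathrm X$ will be handled by a Ramsey theorem for words (Section~\ref{sec:lines}). The two remaining events differ from such events only in the row of $\kappa$, and they will be handled by corrections that are invisible from all other rows (Section~\ref{sec:private}).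

\section{Ultrafilters and compact semigroups}\label{sec:semigroups}

For a set $D$ let $\beta D$ be the space of ultrafilters on $D$, with the compact Hausdorff topology whose basic clopen sets are $\{\mathfrak u:A\in\mathfrak u\}$ for $A\subseteq D$. We write $(\forall\mathfrak u\,s)\,\varphi(s)$, read ``$\varphi(s)$ for $\mathfrak u$-most $s$'', if $\{s:\varphi(s)\}\in\mathfrak u$. This quantifier commutes with negation and with finite conjunctions, and it implies that some $s$ satisfies $\varphi$. For a function $G$ on $D$ with finite range, $\lim_{s\to\mathfrak u}G(s)$ is the value that $G(s)$ takes for $\mathfrak u$-most $s$. The image $\rho_*\mathfrak u$ under $\rho\colon D\to D'$ is defined by $(\forall\rho_*\mathfrak u\,s')\,\varphi(s')\iff(\forall\mathfrak u\,s)\,\varphi(\rho(s))$, and $\rho_*$ is continuous. Quantifiers can be iterated, each ultrafilter depending on the earlier variables. The sets $A$ with $(\forall\mathfrak u\,s)(\forall\mathfrak u_s\,s')\ \rho(s,s')\in A$ form an ultrafilter, and $(\forall\mathfrak u\,s)(\forall\mathfrak u_s\,s')\ G(s,s')=a$ holds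 if and only if $\lim_{s\to\mathfrak u}\lim_{s'\to\mathfrak u_s}G(s,s')=a$; the same is true for longer iterations.

A \emph{compact right topological semigroup} is a nonempty semigroup $S$ with a compact Hausdorff topology in which each map $a\mapsto ab$ is continuous. A \emph{left ideal} is a nonempty $L\subseteq S$ with $SL\subseteq L$. By Ellis's theorem $S$ contains an idempotent. The following facts are standard; see \cite[Chapters 1--2]{HS}.
\begin{enumerate}
\item[(S1)] \emph{Every left ideal contains a minimal left ideal; minimal left ideals are closed and contain idempotents.} Indeed, each $Sb$ is a closed left ideal, Zorn's lemma and compactness give a minimal closed left ideal $M$ inside it, and any left ideal $L\subseteq M$ contains some $Sb'=M$; now apply Ellis's theorem to $M$. An idempotent $p$ is \emph{minimal} if $Sp$ is a minimal left ideal.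
\item[(S2)] \emph{For every idempotent $q$ there is a minimal idempotent $p\le q$, meaning $p=pq=qp$.} Take an idempotent $e$ in a minimal left ideal $M\subseteq Sq$; then $eq=e$, and $p=qe\in M$ satisfies $pp=qee=p$ and $pq=qp=p$.
\item[(S3)] \emph{If $q$ is a minimal idempotent and $p\le q$ is idempotent, then $p=q$.} Here $Sp\subseteq Sq$ forces $q\in Sp$, so $q=qp=p$.
\end{enumerate}
The device that drives the proof is that after a minimal idempotent, any element can be undone.

\begin{lemma}[Absorption]\label{lem:absorb}
Let $p$ be a minimal idempotent of $S$ and $a\in S$. There is $b\in S$ with $pb=bp=b$ and $pab=p$.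
\end{lemma}

\begin{proof}
The semigroup $G=pSp$ has identity $p$. For $s\in G$ we have $Ss\subseteq Sp$, hence $p\in Ss$, say $p=a's$, and $s'=pa'p\in G$ satisfies $s's=pa's=p$. So $G$ has left inverses. If $s's=p$ and $s''s'=p$, then $s=s''s's=s''$, so $ss'=p$. Apply this to $s=pap$ and let $b=s'$; then $pab=papb=p$.
\end{proof}

The first application is a Ramsey theorem for words. For a word $D$ over $\mathbb A\cup\{x\}$, let $D(\alpha)$ be the result of substituting $\alpha$ for $x$.

\begin{lemma}[Carlson--Simpson]\label{lem:CS}
For every finite coloring of the nonempty words over a finite alphabet $\mathbb A\neq\emptyset$ there are a nonempty word $C$ over $\mathbb A$ and a nonempty word $D$ over $\mathbb A\cup\{x\}$ such that $C$ and all words $C\alpha D(\alpha)$, $\alpha\in\mathbb A$, have the same color.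
\end{lemma}

The word $D$ undoes the effect of the letter $\alpha$. If the color is the last letter, $D$ can be the last letter of $C$. If the color is the parity of the number of occurrences of one letter and $|\mathbb A|\geq 2$, then $D$ must contain $x$, and $D=x$ works.

\begin{proof}
Let $S\supseteq S_0$ be the semigroups of nonempty words over $\mathbb A\cup\{x\}$ and over $\mathbb A$. On $\beta S$ define $(\forall(ab)\,w)\,\varphi(w)\iff(\forall a\,v)(\forall b\,v')\,\varphi(vv')$. This product is associative, and $\{a:A\in ab\}$ is the clopen set of all $a$ that contain $\{v:(\forall b\,v')\ vv'\in A\}$. So $\beta S$ and its subsemigroup $\beta S_0$ are compact right topological semigroups; words are identified with principal ultrafilters. Let $p_0$ be a minimal idempotent of $\beta S_0$ and $e\le p_0$ a minimal idempotent of $\beta S$, by (S1) and (S2). Substitution of $\alpha$ for $x$ induces a homomorphism $\varphi_\alpha\colon\beta S\to\beta S_0$ that is the identity on $\beta S_0$. Then $\varphi_\alpha(e)$ is an idempotent of $\beta S_0$ with $\varphi_\alpha(e)\le\varphi_\alpha(p_0)=p_0$,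 so $\varphi_\alpha(e)=p_0$ by (S3). By Lemma~\ref{lem:absorb} there is $d\in\beta S$ with $exd=e$, and applying $\varphi_\alpha$ gives $p_0\,\alpha\,\varphi_\alpha(d)=p_0$ for every $\alpha$. Let $K\in p_0$ be a color class. Then $(\forall p_0\,C)\ C\in K$, and $(\forall p_0\,C)(\forall d\,D)\ C\alpha D(\alpha)\in K$ for each $\alpha$. Take the conjunction, and choose $C$ and then $D$.
\end{proof}

\section{Systems of ultrafilters}\label{sec:systems}

From now on $n,Y,y^*,\gamma$ are fixed, and all levels are at least $n$. Extension maps compose only when the levels match, so instead of one ultrafilter we use one for each starting level. Let $\mathfrak P=\prod_{j\geq n}\beta\mathcal E_j$, whose elements we call \emph{systems}, with the product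
\[
(\forall(ab)_j\,x)\,\varphi(x)\iff(\forall a_j\,v)(\forall b_{|v|}\,w)\,\varphi(wv).
\]
Thus $ab$ means ``first $a$, then $b$''. Since $|wv|=|w|$, both $((ab)a')_j$ and $(a(ba'))_j$ are given by $(\forall a_j\,v)(\forall b_{|v|}\,w)(\forall a'_{|w|}\,w')\,\varphi(w'wv)$. For fixed $b$ and $A\subseteq\mathcal E_j$, the condition $A\in(ab)_j$ says that $a_j$ contains $\{v:(\forall b_{|v|}\,w)\ wv\in A\}$, which is a clopen condition on $a$. So $\mathfrak P$ is a compact right topological semigroup. \emph{Fix a minimal idempotent $p$ of $\mathfrak P$.}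

Systems act on functions $G$ on $\mathrm{Cop}$ with finite range by
\[
(aG)(U)=\lim_{v\to a_j}G(vU)\qquad(U\in\mathrm{Cop}_j),
\]
and $(ab)G=a(bG)$, because $\lim_{v\to a_j}\lim_{w\to b_{|v|}}G(wvU)=\lim_{v\to a_j}(bG)(vU)$.

\subsection{Tours}

We want to hit a given row and then undo the hit by absorption. A system prescribes what to do at level $j$ without reference to a row, so we use a map that hits all rows of $T_j$ in turn. List $T_j=\{a_1,\dots,a_q\}$ in lexicographic order. Put $w_0=\mathrm{id}$ and, for $1\le i\le q$,
\[
\theta_{j,a_i}=\eta_{|w_{i-1}|,\,w_{i-1}(a_i)}\,w_{i-1},\qquad z(j,a_i)=|\theta_{j,a_i}|,\qquad w_i=\delta_{z(j,a_i)}\,\theta_{j,a_i}.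
\]
The \emph{tour} of level $j$ is $\Theta_j=w_q\in\mathcal E_j$. For each $a\in T_j$ we have $\theta_{j,a}(a)=c_{z(j,a)}$, and the part of the tour after the default step at $a$ is a map $\vartheta_{j,a}\in\mathcal E_{z(j,a)+1}$ with
\begin{equation}\label{eq:tour}
\Theta_j=\vartheta_{j,a}\,\delta_{z(j,a)}\,\theta_{j,a}.
\end{equation}
Let $\tau\in\mathfrak P$ have $\tau_j$ principal at $\Theta_j$. By Lemma~\ref{lem:absorb} fix $b_\tau\in\mathfrak P$ with $p\,\tau\,b_\tau=p$. Unwinding the product, this says that for every $j$ and $\varphi$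
\begin{equation}\label{eq:tau}
(\forall p_j\,x)\,\varphi(x)\iff(\forall p_j\,v)\bigl(\forall(b_\tau)_{|\Theta_{|v|}|}\,w\bigr)\,\varphi(w\,\Theta_{|v|}\,v).
\end{equation}

\subsection{A first candidate for the invariant}

For $W\in\mathrm{Cop}_i$ the copy $\theta_{i,W(y^*)}W$ is coded; let $\gamma^\theta(W)=\gamma(\theta_{i,W(y^*)}W)$. Consider $F_0=p\gamma^\theta$, the color obtained by extending a copy $p$-typically and then hitting its row $y^*$. As $pp=p$, we have $pF_0=F_0$. Given $\kappa\in T_k$, the set $A$ of all $x\in\mathcal E_k$ such that $\gamma^\theta(xU)=F_0(xU)=F_0(U)$ for all $U$ in the finite set $\mathrm{Cop}_k$ belongs to $p_k$. If $v\in A$ and $u=\theta_{|v|,v(\kappa)}v$, then (ii) of Proposition~\ref{prop:stage} holds for $F_0$; and (i) would hold if $\Phi u^e\in A$ for all $e\in\mathrm{Ev}(\kappa)$ and one $\Phi$. The next section achieves this for $e\in\mathrm{Ev}^{\mathrm X}(\kappa)$.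

\section{Lines of events}\label{sec:lines}

\begin{proposition}\label{prop:line}
Let $\kappa\in T_k$ and $A\in p_k$. There are $v\in A$ and $\psi\in\mathcal E_{z+1}$, where $z=z(|v|,v(\kappa))$, such that for $u=\theta_{|v|,v(\kappa)}v$ we have $\psi u^e\in A$ for all $e\in\mathrm{Ev}^{\mathrm X}(\kappa)$.
\end{proposition}

The plan is to let a word over the alphabet $\Lambda=\mathrm{Ev}^{\mathrm X}(\kappa)$ describe an extension map, in which each letter is an event performed at a hit of the row of $\kappa$, and to apply Lemma~\ref{lem:CS}. Three difficulties arise. First, the common color must mean ``in $A$'' rather than ``not in $A$''; minimality of $p$ provides finitely many starting maps, one of which succeeds for each word, and the color names a successful one. Second, the row to be hit then depends on the color; so the positions of a word cycle through the possible rows, and the forced event serves as a filler that changes nothing. Third, $\psi$ must not depend on $e$; at a later occurrence of the variable, each row reads its label from its own letter at position $z$.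 The restriction $e(\kappa)=\mathrm X$ guarantees that the rows above $\kappa$, and with them the hits, are the same for all words.

\begin{proof}
Call $f\in\mathcal E_k$ \emph{good} if $(\forall p_{|f|}\,w)\ wf\in A$. Since $p=pp$, the statement $(\forall p_{|f|}\,w)\ wf\in A$ is equivalent to $(\forall p_{|f|}\,w)(\forall p_{|w|}\,w')\ w'wf\in A$. As the quantifier commutes with negation, we get for every $f\in\mathcal E_k$:
\begin{equation}\label{eq:good}
(\forall p_{|f|}\,x)\ \bigl(xf\text{ is good}\iff f\text{ is good}\bigr).
\end{equation}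

\emph{Step 1: covering. There are $J\geq k$ and $f_1,\dots,f_q\in\mathrm{Ext}(k,J)$ such that for every $E\in\mathcal E_J$ some $Ef_l$ is good.}
The minimal left ideal $\mathcal L=\mathfrak Pp$ is compact. For $a\in\mathcal L$ we have $\mathfrak Pa=\mathcal L\ni p$, so $p=a'a$ for some $a'$, and $A\in(a'a)_k$ gives $f'\in\mathcal E_k$ with $\{w:wf'\in A\}\in a_{|f'|}$. For fixed $f'$ this is a clopen condition on $a$, so finitely many $f'_1,\dots,f'_q$ suffice for all $a\in\mathcal L$. Let $J=\max_l|f'_l|$, let $d_i=\delta_{J-1}\cdots\delta_i\in\mathrm{Ext}(i,J)$ for $n\le i\le J$ (with $d_J=\mathrm{id}$), and put $f_l=d_{|f'_l|}f'_l$. Given $E\in\mathcal E_J$, let $x\in\mathfrak P$ have $x_i$ principal at $Ed_i$ for $i\le J$ and at the identity for $i>J$. Then $xp\in\mathcal L$, so $\{w:wf'_l\in A\}\in(xp)_{|f'_l|}$ for some $l$. This says $(\forall p_{|E|}\,w)\ wEd_{|f'_l|}f'_l\in A$, that is, $Ef_l$ is good.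

\emph{Step 2: the maps $E_W$.} Let $e_0=e_0^\kappa\in\Lambda$ and $\kappa_l=f_l(\kappa)\sqsupseteq\kappa$. Position $N=0,1,2,\dots$ has \emph{type} $l\in\{1,\dots,q\}$ if $l\equiv N+1\pmod q$. We define levels $J=J_0<J_1<\cdots$ and maps $E_W\in\mathrm{Ext}(J,J_N)$ for $W\in\Lambda^N$ such that
\begin{equation}\label{eq:star}
\text{for }\rho\in T_J\text{ with }\rho\sqsupseteq\kappa,\ \text{the node }E_W(\rho)\text{ depends only on }|W|\text{ and }\rho.
\end{equation}
Let $E_\emptyset=\mathrm{id}$. Let $N$ have type $l$, and let $\rho_N=E_W(\kappa_l)$ for any $W\in\Lambda^N$. Choose $v_N\in\mathcal E_{J_N}$, put $j_N=|v_N|$, and choose $w_N\in\mathcal E_{|\Theta_{j_N}|}$ such that each of the finitely many maps $f=E_Wf_i$ ($W\in\Lambda^N$, $i\le q$) satisfies: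
\begin{enumerate}
\item[(a)] if $f$ is good, then $v_Nf\in A$;
\item[(b)] $w_N\Theta_{j_N}v_Nf$ is good if and only if $f$ is good.
\end{enumerate}
This is possible: (a) holds for $p_{J_N}$-most $v_N$ by definition, and by \eqref{eq:good} and \eqref{eq:tau}, for $p_{J_N}$-most $v_N$ statement (b) holds for $(b_\tau)_{|\Theta_{j_N}|}$-most $w_N$. Put $a_N=v_N(\rho_N)$, $\theta_N=\theta_{j_N,a_N}$, $\vartheta_N=\vartheta_{j_N,a_N}$, $z_N=z(j_N,a_N)$, $J_{N+1}=|w_N|>z_N$, and for $\lambda\in\Lambda$
\[
E_{W\lambda}=w_N\,\vartheta_N\,\delta_{z_N}[\lambda]\,\theta_N\,v_N\,E_W .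
\]
So we run the tour, but replace the default step after the hit at $a_N$ by the step labeled $\lambda$. For $\rho\sqsupseteq\kappa$ the node $\theta_Nv_NE_W(\rho)$ depends only on $N$ and $\rho$, and its label is $\lambda(\kappa)=\mathrm X$ for every $\lambda\in\Lambda$; so \eqref{eq:star} persists.

We claim $\delta_{z_N}[e_0]=\delta_{z_N}$. Note that $c_{z_N}=\theta_N(a_N)\sqsupseteq\kappa$. If $e_0(t|k)=\mathrm L$, then $t|k\prec\kappa$, so $t\prec c_{z_N}$ by (T3), and both maps append the forced letter $\mathrm L$. The case $e_0(t|k)=\mathrm R$ is dual, and otherwise both labels are $\mathrm X$. By \eqref{eq:tour}, $E_{We_0}=w_N\Theta_{j_N}v_NE_W$, and (b) gives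
\begin{equation}\label{eq:filler}
E_{We_0}f_i\text{ is good}\iff E_Wf_i\text{ is good}.
\end{equation}

\emph{Step 3: choosing the line.} Let $\mathbb A=\Lambda\times\{1,\dots,q\}$. An $\mathbb A$-word of length $a$ \emph{codes} a $\Lambda$-word of length $aq$: a letter $(e,l)$ codes a block of $q$ positions of types $1,\dots,q$, with $e$ at the position of type $l$ and $e_0$ at the others. Color an $\mathbb A$-word that codes $W$ by the least $i$ such that $E_Wf_i$ is good; it exists by Step 1. By Lemma~\ref{lem:CS} there are $\bar C,\bar D$ such that $\bar C$ and all $\bar C\alpha\bar D(\alpha)$ have one color $l$. Let $C$ be the $\Lambda$-word coded by $\bar C$, followed by $l-1$ letters $e_0$. By \eqref{eq:filler} the map $E_Cf_l$ is good, and position $N=|C|$ has type $l$. Put $v=v_NE_Cf_l$; then $v\in A$ by (a). This is where we use that $\bar C$ itself has color $l$. We have $|v|=j_N$ and $v(\kappa)=v_N(\rho_N)=a_N$, so $u=\theta_Nv$ and $z=z_N$.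

For $e\in\Lambda$ let $W_e$ be coded by $\bar C\,(e,l)\,\bar D((e,l))$. All $W_e$ have the same length $N'$, and $E_{W_e}f_l$ is good. The word $W_e$ begins with $C$ and has $e$ at position $N$. A later position $m$ is \emph{variable} if it has type $l$ and lies in a block coming from an occurrence of $x$ in $\bar D$; it then carries $e$. All other later positions are \emph{fixed} and carry a letter $\lambda_m$ that does not depend on $e$.

\emph{Step 4: factoring out $\psi$.} For $N<m<N'$ we have $z<J_{N+1}\le z_m$; let $\varepsilon_m=\delta_{z_m}[\lambda_m]$ if $m$ is fixed and $\varepsilon_m=\delta_{z_m}[\mathrm{pr}_z]$ if $m$ is variable. Define $\psi_{N+1}=w_N\vartheta_N\in\mathcal E_{z+1}$ and $\psi_{m+1}=w_m\vartheta_m\,\varepsilon_m\,\theta_mv_m\,\psi_m$. These maps do not depend on $e$. We claim that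
\[
\psi_mu^e=E_{W_e|m}f_l\qquad(e\in\Lambda,\ N<m\le N').
\]
For $m=N+1$ the right side is $w_N\vartheta_N\,\delta_z[e]\,u$. The node $u(t)$ has label $e(t)$, which is allowed for $t$ at $\kappa$ and hence for $u(t)$ at $u(\kappa)=c_z$; so $\delta_z[e]\,u=u^e$. At a fixed position the two recursions apply the same map. At a variable position $m$, the node $t'=\theta_mv_m\psi_mu^e(t)$ extends $u^e(t)$, so $t'_z=e(t)=e(t'|k)$; thus $\delta_{z_m}[\mathrm{pr}_z]$ and $\delta_{z_m}[e]$ see the same label at $t'$ and append the same letter.

Hence $\psi_{N'}u^e$ is good for each of the finitely many $e\in\Lambda$, and all these maps have target level $|\psi_{N'}|$. Choose $w$ with $w\psi_{N'}u^e\in A$ for all $e$, and put $\psi=w\psi_{N'}$.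
\end{proof}

It is convenient to have the conclusion for all $A$ at once. For $\kappa\in T_k$ let $\mathcal G_{\kappa}$ be the set of pairs $g=(v,\psi)$ with $v\in\mathcal E_k$ and $\psi\in\mathcal E_{z(|v|,v(\kappa))+1}$. Put $u_g=\theta_{|v|,v(\kappa)}v$, $|g|=|\psi|$, and $g^e=\psi u_g^e\in\mathcal E_k$ for $e\in\mathrm{Ev}(\kappa)$.

\begin{corollary}\label{cor:g}
There is an ultrafilter $\mathfrak g_\kappa$ on $\mathcal G_\kappa$ whose images under $g\mapsto v$ and under $g\mapsto g^e$, for each $e\in\mathrm{Ev}^{\mathrm X}(\kappa)$, all equal $p_k$.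
\end{corollary}

\begin{proof}
The sets $G_A=\{g:v\in A\text{ and }g^e\in A\text{ for all }e\in\mathrm{Ev}^{\mathrm X}(\kappa)\}$ for $A\in p_k$ are nonempty by Proposition~\ref{prop:line}, and $G_A\cap G_{A'}=G_{A\cap A'}$. Let $\mathfrak g_\kappa$ contain all of them. Each image contains $p_k$ and so equals it.
\end{proof}

We fix $\mathfrak g_\kappa$ for every $k\geq n$ and $\kappa\in T_k$.

\section{Row-private systems}\label{sec:private}

The events $e^\kappa_{\mathrm L}$ and $e^\kappa_{\mathrm R}$ remain. By Lemma~\ref{lem:unique}(a), the map $g^e$ for $e=e^\kappa_\sigma$ agrees with the $p_k$-distributed map $g^{e^\circ}$ on every row except $\kappa$; in Example~\ref{ex:events}, compare $\mathrm{LLX}$ with $\mathrm{LXX}$. So only copies through $\kappa$ can be damaged, and after the event these copies pass through the new row $c_z{}^\frown\sigma$. We want to repair them by absorption with a map that is chosen for this row and looks $p$-typical from all other rows. This calls for a semigroup in which a row is followed.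

\subsection{The semigroups $\mathfrak O$ and $\mathfrak S$}

Let $\mathfrak O=\prod_{j\geq n}\prod_{\alpha\in T_j}\beta\mathcal E_j$. As $\alpha$ determines $j=|\alpha|$, we write $a_\alpha\in\beta\mathcal E_{|\alpha|}$ for the coordinates, and define
\[
(\forall(ab)_{\alpha}\,x)\,\varphi(x)\iff(\forall a_{\alpha}\,v)(\forall b_{v(\alpha)}\,w)\,\varphi(wv).
\]
Both bracketings of $aba'$ give $(\forall a_\alpha\,v)(\forall b_{v(\alpha)}\,w)(\forall a'_{wv(\alpha)}\,w')\,\varphi(w'wv)$, and $A\in(ab)_\alpha$ says that $a_\alpha$ contains $\{v:(\forall b_{v(\alpha)}\,w)\ wv\in A\}$. So $\mathfrak O$ is a compact right topological semigroup. The element $\hat p$ with $\hat p_\alpha=p_{|\alpha|}$ is idempotent because $p$ is.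

For $\alpha\in T_j$ and $v\in\mathcal E_j$ let $\mathrm{res}_\alpha(v)$ be the pair consisting of the restriction of $v$ to $T_j\setminus\{\alpha\}$ and the level $|v|$. Call $a\in\mathfrak O$ \emph{row-private} if $(\mathrm{res}_\alpha)_*a_\alpha=(\mathrm{res}_\alpha)_*p_{|\alpha|}$ for all $\alpha$. Equivalently, in any quantifier or limit over $v$ whose matrix depends only on $\mathrm{res}_\alpha(v)$, the ultrafilter $a_\alpha$ may be replaced by $p_{|\alpha|}$. Let $\mathfrak S$ be the set of row-private elements.

\begin{lemma}\label{lem:S}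
$\mathfrak S$ is a closed subsemigroup of $\mathfrak O$ containing $\hat p$.
\end{lemma}

\begin{proof}
It contains $\hat p$, and it is closed since each $(\mathrm{res}_\alpha)_*$ is continuous. Let $a,b\in\mathfrak S$, $\alpha\in T_j$, and consider $(\forall a_\alpha\,v)(\forall b_{v(\alpha)}\,w)\,\varphi(\mathrm{res}_\alpha(wv))$. For fixed $v$, injectivity shows that $v$ maps $T_j\setminus\{\alpha\}$ into $T_{|v|}\setminus\{v(\alpha)\}$, so $\mathrm{res}_\alpha(wv)$ depends only on $\mathrm{res}_{v(\alpha)}(w)$, and $b_{v(\alpha)}$ may be replaced by $p_{|v|}$. The statement $(\forall p_{|v|}\,w)\,\varphi(\mathrm{res}_\alpha(wv))$ depends only on $\mathrm{res}_\alpha(v)$, so $a_\alpha$ may be replaced by $p_j$. The result is $(\forall(pp)_j\,x)\,\varphi(\mathrm{res}_\alpha(x))$, and $pp=p$.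
\end{proof}

For $\sigma\in\{\mathrm L,\mathrm R\}$ define $\nu_\sigma\in\mathfrak O$ by letting $(\nu_\sigma)_\kappa$ be the image of $\mathfrak g_\kappa$ under $g\mapsto g^e$, $e=e^\kappa_\sigma$. Since $\mathrm{res}_\kappa(g^e)=\mathrm{res}_\kappa(g^{e^\circ})$ and $e^\circ\in\mathrm{Ev}^{\mathrm X}(\kappa)$, Corollary~\ref{cor:g} gives $\nu_\sigma\in\mathfrak S$.

Absorption in $\mathfrak S$ needs a minimal idempotent of $\mathfrak S$, and nothing tells us that $\hat p$ is one. By (S2) fix a minimal idempotent $\pi$ of $\mathfrak S$ with $\pi\hat p=\hat p\pi=\pi$, and by Lemma~\ref{lem:absorb} fix $\mu_{\mathrm L},\mu_{\mathrm R}\in\mathfrak S$ with $\pi\mu_\sigma=\mu_\sigma\pi=\mu_\sigma$ and $\pi\nu_\sigma\mu_\sigma=\pi$. Then $\hat p\mu_\sigma=\hat p\pi\mu_\sigma=\mu_\sigma$ and $\mu_\sigma\hat p=\mu_\sigma\pi\hat p=\mu_\sigma$, so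
\begin{equation}\label{eq:nu}
\pi\,\nu_{\mathrm L}\,\mu_{\mathrm L}\,\hat p=\pi,\qquad \pi\,\nu_{\mathrm R}\,\hat p\,\mu_{\mathrm R}=\pi .
\end{equation}

\subsection{Action on copies}

For $y\in Y$, $a\in\mathfrak O$ and a function $G$ on $\mathrm{Cop}$ with finite range, let
\[
(a^{(y)}G)(U)=\lim_{v\to a_{U(y)}}G(vU).
\]
Since $(vU)(y)=v(U(y))$, we have $(ab)^{(y)}G=a^{(y)}b^{(y)}G$; also $\hat p^{(y)}G=pG$. In particular
\begin{equation}\label{eq:ppi}
p\,\pi^{(y)}G=\pi^{(y)}G=\pi^{(y)}pG .
\end{equation}
If the followed row is not in the copy, a row-private element acts as $p$: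
\begin{equation}\label{eq:private}
a\in\mathfrak S,\ U\in\mathrm{Cop}_j,\ \alpha\in T_j\setminus\operatorname{ran}U\ \Longrightarrow\ \lim_{v\to a_\alpha}G(vU)=(pG)(U),
\end{equation}
because $vU$ depends only on $\mathrm{res}_\alpha(v)$.

The identities \eqref{eq:nu} return to $\pi$ rather than to $\hat p$, so we replace the candidate $F_0$ by
\[
F=\pi^{(y^*)}\gamma^\theta,\qquad\text{which satisfies }pF=F\text{ by \eqref{eq:ppi}.}
\]
One more difficulty appears. If the row that is hit lies above $y\neq y^*$, the repair leaves a damaged copy with the value $\pi^{(y)}F$, which need not equal $F$. We would like to undo $\pi^{(y)}$ by absorption in $\mathfrak P$. For this, $\pi^{(y)}$ must be the action of a single system, the same for all copies, although their rows $U(y)$ differ. Privacy makes this possible: apply $\pi$ to all rows above $y$, one after the other.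

\begin{lemma}\label{lem:xi}
For each $y\in Y$ there are $\xi_y,b_y\in\mathfrak P$ such that for all functions $G$ on $\mathrm{Cop}$ with finite range
\[
\xi_yG=\pi^{(y)}G\qquad\text{and}\qquad\pi^{(y)}b_yG=pG .
\]
\end{lemma}

\begin{proof}
For $j\geq n$ let $\alpha_1,\dots,\alpha_m$ list the nodes of $T_j$ above $y$; there is at least one. Define $(\xi_y)_j$ by
\[
(\forall(\xi_y)_j\,x)\,\varphi(x)\iff(\forall\pi_{\alpha_1}v_1)(\forall\pi_{v_1(\alpha_2)}v_2)\cdots(\forall\pi_{v_{m-1}\cdots v_1(\alpha_m)}v_m)\,\varphi(v_m\cdots v_1).
\]
Let $U\in\mathrm{Cop}_j$. As $U(y')|n=y'$, the only node of $\operatorname{ran}U$ above $y$ is $U(y)$, say $U(y)=\alpha_i$. Put $U_l=v_l\cdots v_1U$. For $l\neq i$ the row $v_{l-1}\cdots v_1(\alpha_l)$ is not in $\operatorname{ran}U_{l-1}$, by injectivity, and for $l=i$ it is $U_{l-1}(y)$. So for every function $G'$ the limit of $G'(v_lU_{l-1})$ over $v_l$ is $(pG')(U_{l-1})$ for $l\neq i$, by \eqref{eq:private}, and $(\pi^{(y)}G')(U_{l-1})$ for $l=i$. Evaluating the iterated limit from $l=m$ down to $l=1$ and using \eqref{eq:ppi},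
\[
(\xi_yG)(U)=\bigl(p^{\,i-1}\pi^{(y)}p^{\,m-i}G\bigr)(U)=(\pi^{(y)}G)(U).
\]
By Lemma~\ref{lem:absorb} in $\mathfrak P$ there is $b_y$ with $p\,\xi_yb_y=p$. Then $\pi^{(y)}b_yG=p\,\pi^{(y)}b_yG=p\,\xi_yb_yG=pG$.
\end{proof}

\section{Proof of Proposition~\ref{prop:stage}}\label{sec:proofstage}

Let $F=\pi^{(y^*)}\gamma^\theta$, let $\kappa\in T_k$, and put $y=\kappa|n$. If $\kappa\in\operatorname{ran}U$ for a copy $U$, then $y\in Y$ and $\kappa=U(y)$. If $\kappa\notin\operatorname{ran}U$, then $u^eU=u^{e^\circ}U$ for every $u$ that hits $\kappa$. So by Lemma~\ref{lem:unique} it suffices to prove (i) for pairs $(U,e)$ of three kinds: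
\[
(\mathrm X)\ \ e(\kappa)=\mathrm X;\qquad(\mathrm L)\ \ U(y)=\kappa,\ e=e^\kappa_{\mathrm L};\qquad(\mathrm R)\ \ U(y)=\kappa,\ e=e^\kappa_{\mathrm R}.
\]

\emph{Case $y\notin Y$.} No copy passes through $\kappa$, so (ii) is vacuous and only kind $(\mathrm X)$ occurs. By Corollary~\ref{cor:g}, $\lim_{g\to\mathfrak g_\kappa}F(g^eU)=(pF)(U)=F(U)$ for each of the finitely many pairs $(U,e)$. Choose $g=(v,\psi)$ that satisfies all these equalities, and put $u=u_g$, $\Phi=\psi$.

\emph{Case $y\in Y$.} We choose five objects in succession, each typical for an ultrafilter determined by the earlier ones: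
\begin{enumerate}
\item $v_0$ for $(\xi_y)_k$; put $j=|v_0|$ and $\kappa'=v_0(\kappa)$;
\item $g=(v,\psi)$ for $\mathfrak g_{\kappa'}$; put $u=u_gv_0$, so that $u(\kappa)=u_g(\kappa')=c_z$ with $z=z(|v|,v(\kappa'))$, and put $\alpha_\sigma=\psi(c_z{}^\frown\sigma)\in T_{|g|}$ for $\sigma=\mathrm L,\mathrm R$;
\item $w_{\mathrm L}$ for $(\mu_{\mathrm L})_{\alpha_{\mathrm L}}$;
\item $w_{\mathrm R}$ for $(\mu_{\mathrm R})_{w_{\mathrm L}(\alpha_{\mathrm R})}$;
\item $w$ for $(b_y)_{|w_{\mathrm R}|}$; put $\Phi=w\,w_{\mathrm R}\,w_{\mathrm L}\,\psi\in\mathcal E_{z+1}$.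
\end{enumerate}
Finitely many equalities are required. Ultrafilter quantifiers commute with finite conjunctions, so it suffices to prove each equality under the prefix $(\forall v_0)(\forall g)(\forall w_{\mathrm L})(\forall w_{\mathrm R})(\forall w)$, that is, to show that the iterated limit of the left side, with $w$ innermost and $v_0$ outermost, equals the right side.

\emph{Proof of} (i). Fix $(U,e)$ and put $U_1=v_0U$. We choose $e'\in\mathrm{Ev}(\kappa')$, depending only on $v_0$, with $e'(v_0(t))=e(t)$ for all $t\in T_k$. For kind $(\mathrm X)$, transport $e$ along $v_0$ and extend it by Lemma~\ref{lem:extendevent}; then $e'\in\mathrm{Ev}^{\mathrm X}(\kappa')$. For kinds $(\mathrm L)$ and $(\mathrm R)$ take $e'=e^{\kappa'}_\sigma$, using Lemma~\ref{lem:unique}(c). In all cases $\psi u^e(t)=\psi\bigl(u_g(v_0(t))^\frown e'(v_0(t))\bigr)=g^{e'}(v_0(t))$, so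
\[
\Phi u^eU=w\,w_{\mathrm R}\,w_{\mathrm L}\,U_2,\qquad U_2=g^{e'}U_1 .
\]
We locate the rows $\alpha_{\mathrm L},\alpha_{\mathrm R}$. As $\psi$ and $u_g$ are injective, $\alpha_\sigma=\psi(u_g(s)^\frown e'(s))$ forces $s=\kappa'$ and $e'(\kappa')=\sigma$. Hence $\alpha_\sigma\notin\operatorname{ran}U_2$ unless $(U,e)$ is of kind $(\sigma)$, and for kind $(\sigma)$ we have $U_1(y)=\kappa'$ and $U_2(y)=\alpha_\sigma$. By injectivity of $w_{\mathrm L}$, the row $w_{\mathrm L}(\alpha_{\mathrm R})$ is outside $\operatorname{ran}(w_{\mathrm L}U_2)$ for kinds $(\mathrm X)$ and $(\mathrm L)$, and equals $(w_{\mathrm L}U_2)(y)$ for kind $(\mathrm R)$.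

Each limit therefore acts on an arbitrary function of the current copy as an operator that does not depend on the earlier choices:
\begin{center}
\begin{tabular}{c|ccccc}
kind & $v_0$ & $g$ & $w_{\mathrm L}$ & $w_{\mathrm R}$ & $w$\\ \hline
$(\mathrm X)$ & $\pi^{(y)}$ & $p$ & $p$ & $p$ & $b_y$\\
$(\mathrm L)$ & $\pi^{(y)}$ & $\nu_{\mathrm L}^{(y)}$ & $\mu_{\mathrm L}^{(y)}$ & $p$ & $b_y$\\
$(\mathrm R)$ & $\pi^{(y)}$ & $\nu_{\mathrm R}^{(y)}$ & $p$ & $\mu_{\mathrm R}^{(y)}$ & $b_y$
\end{tabular}
\end{center}
The column $w$ is the definition of the action of $\mathfrak P$. In the columns $w_{\mathrm L}$ and $w_{\mathrm R}$, an entry $p$ comes from \eqref{eq:private}, as $\mu_\sigma\in\mathfrak S$ and the followed row is outside the copy, and an entry $\mu_\sigma^{(y)}$ is the definition of the action, as the followed row is the row $y$ of the copy. In the column $g$ we evaluate $\lim_gG(g^{e'}U_1)$: it is $(pG)(U_1)$ for kind $(\mathrm X)$ by Corollary~\ref{cor:g}, and $(\nu_\sigma^{(y)}G)(U_1)$ for kind $(\sigma)$ by the definition of $\nu_\sigma$ and $U_1(y)=\kappa'$. The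 column $v_0$ is Lemma~\ref{lem:xi}.

The iterated limit of $F(\Phi u^eU)$ is the product of a row of the table, applied to $F$ and evaluated at $U$. The first four entries multiply to $\pi^{(y)}$: for kind $(\mathrm X)$ by \eqref{eq:ppi}, and for kinds $(\mathrm L)$ and $(\mathrm R)$ by \eqref{eq:nu} and $p=\hat p^{(y)}$. So in each case the limit is $(\pi^{(y)}b_yF)(U)=(pF)(U)=F(U)$ by Lemma~\ref{lem:xi}.

\emph{Proof of} (ii). Let $U(y^*)=\kappa$, so $y=y^*$. The copy $vv_0U$ sends $y^*$ to $v(\kappa')$, hence $\gamma(uU)=\gamma(\theta_{|v|,v(\kappa')}vv_0U)=\gamma^\theta(vv_0U)$, which does not depend on $w_{\mathrm L},w_{\mathrm R},w$. By Corollary~\ref{cor:g} the limit over $g$ is $(p\gamma^\theta)(v_0U)$, and by Lemma~\ref{lem:xi} and \eqref{eq:ppi} the limit over $v_0$ is $(\pi^{(y^*)}p\gamma^\theta)(U)=F(U)$.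

This proves Proposition~\ref{prop:stage}, and with it Theorems~\ref{thm:copies}, \ref{thm:main} and~\ref{thm:countable}. \qed

\begin{remark}
The uniqueness in Lemma~\ref{lem:unique}(b) is what makes the table finite in the right way. All copies through $\kappa$ that receive the letter $\sigma$ there continue along the one row $\alpha_\sigma$, so they all receive the same correction $\mu_\sigma$. Absorption inverts one element $\nu_\sigma$ at a time, and it suffices because a single event has value $\sigma$ at $\kappa$. For the value $\mathrm X$ there may be several events, as in Example~\ref{ex:events}, and this is why they were treated together by Lemma~\ref{lem:CS}. Of the hypotheses, the extension property of $\mathbf P$ enters Proposition~\ref{prop:stage} only through the hits $\eta_{j,a}$; finiteness of the set of colors makes the limits exist; and finiteness of the levels makes every conjunction under an ultrafilter quantifier finite.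
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCDHKVZ}
Martin Balko, David Chodounsk\'y, Natasha Dobrinen, Jan Hubi\v{c}ka, Mat\v{e}j Kone\v{c}n\'y, Lluis Vena, Andy Zucker,
\emph{Characterisation of the big Ramsey degrees of the generic partial order},
arXiv:2303.10088 (2023).

\bibitem{HS}
Hindman and Strauss,
\emph{Algebra in the Stone--\v{C}ech Compactification}.

\end{thebibliography}
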